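# A contractive Lie algebra automorphism in characteristic $p$ that no Lie group realizes

## 1. A Lie algebra of dimension $p+2$

Throughout, $\mathbb N=\{1,2,3,\dots\}$, and $\mathbb K$ is a local field (a non-discrete, locally compact topological field) of positive characteristic $p$. A good example to keep in mind is $\mathbb K=\mathbb F_q((T))$.

**Theorem 1.** For every local field $\mathbb K$ of characteristic $p>0$ and every $k\in\{2,3,\dots\}\cup\{\infty,\omega\}$ there is a pair $(\mathfrak g,\beta)$, consisting of a finite-dimensional Lie algebra over $\mathbb K$ and a contractive automorphism of it, which is not $C^k$-realizable. Explicitly, let $\mathfrak g$ have basis $x,y_0,\dots,y_p$ with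
$$[x,y_i]=y_{i+1}\ (i<p),\qquad [x,y_p]=0,\qquad [y_i,y_j]=0,$$
and let $\beta x=\lambda x$, $\beta y_i=\lambda^{i+1}y_i$ with $0<|\lambda|<1$. Then $\beta$ is a contractive automorphism, and $(\mathfrak g,\beta)$ is not $C^k$-realizable for any $k\ge 2$.

"Realizable" means that the pair comes from a group: there are a $C^k$-Lie group $G$ over $\mathbb K$ and an automorphism $\alpha$ of $G$ with $\alpha^n(g)\to1$ for every $g\in G$, such that $\mathfrak g$ is the Lie algebra of $G$ and $\beta$ is the derivative of $\alpha$ at $1$. The source of the question, Helge Glockner, "Lectures on Lie groups over local fields", arXiv:0804.2234 (2008), asks whether every contractive $(\mathfrak g,\beta)$ arises in this way. Theorem 1 says no, for each $k$ and each $\mathbb K$.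

Sections 2 to 6 unpack and prove Theorem 1, by way of a general obstruction (Theorem 2). Sections 7 to 12 then determine exactly up to which nilpotency class the answer is yes (Theorem 3); a tool for that, the $p$-power map of a Lie group, is Theorem 4.

## 2. Differential calculus and Lie groups over $\mathbb K$

**Definition ($C^k$-maps).** Let $E,F$ be finite-dimensional $\mathbb K$-vector spaces and $U\subseteq E$ open. A map $f:U\to F$ is $C^0$ if it is continuous. Put $U^{[1]}=\{(x,y,t)\in U\times E\times\mathbb K: x+ty\in U\}$. Then $f$ is $C^1$ if there is a continuous $f^{[1]}:U^{[1]}\to F$ with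
$$f^{[1]}(x,y,t)=\tfrac1t\bigl(f(x+ty)-f(x)\bigr)\qquad(t\ne0).$$
Recursively, $f$ is $C^{k+1}$ if it is $C^1$ and $f^{[1]}$ is $C^k$; it is $C^\infty$ if it is $C^k$ for all $k\in\mathbb N$. It is $C^\omega$ if it is given locally by convergent power series.

For example, the Frobenius map $f(x)=x^p$ on $\mathbb K$ has $f^{[1]}(x,y,t)=t^{p-1}y^p$, a polynomial. So $f$ is an injective smooth homomorphism of $(\mathbb K,+)$ whose derivative $f^{[1]}(x,y,0)$ vanishes identically: the derivative of a homomorphism sees much less than in characteristic $0$.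

I use the following standard facts (Bertram–Glöckner–Neeb, *Differential calculus over general base fields and rings*, Expo. Math. 22 (2004)): compositions of $C^k$-maps are $C^k$; $C^{k+1}$ implies $C^k$; polynomial maps are $C^\infty$; being $C^k$ is a local property. That $C^\omega$ implies $C^\infty$ is proved in Section 11.

**Definition (Lie groups).** For $k\in\mathbb N\cup\{\infty,\omega\}$, a $C^k$-Lie group is a group $G$ with a $C^k$-manifold structure modelled on some $\mathbb K^n$, $n$ finite, with $C^k$ multiplication and inversion. A $C^k$-automorphism is a group automorphism $\alpha$ such that $\alpha,\alpha^{-1}$ are $C^k$. For $k\ge2$ the Lie algebra is $L(G)=T_1G$, and $L(\alpha)=T_1\alpha$ is an automorphism of it.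

To fix the bracket, take a chart $\phi$ around $1$ with values in $T_1G=\mathfrak g$, with $\phi(1)=0$ and derivative $\mathrm{id}$ at $1$. All charts below are of this kind. If the multiplication, read in the chart, has second-order Taylor expansion $x+y+B(x,y)$ with $B$ bilinear, then
$$[x,y]=B(x,y)-B(y,x).$$
(The opposite sign convention changes nothing, via $-\mathrm{id}$.) For example, on matrices $1+a$ near $1$ we have $(1+a)(1+a')=1+a+a'+aa'$, so $B(a,a')=aa'$ and the bracket is the commutator.

**Definition (contractive, realizable).** A Lie algebra automorphism $\beta$ of $\mathfrak g$ is contractive if $\beta^n(v)\to0$ for each $v\in\mathfrak g$; a group automorphism $\alpha$ is contractive if $\alpha^n(g)\to1$ for each $g\in G$. The pair $(\mathfrak g,\beta)$ is $C^k$-realizable if there are a $C^k$-Lie group $G$ and a contractive $C^k$-automorphism $\alpha$ with $\mathfrak g=L(G)$, $\beta=L(\alpha)$, up to a Lie algebra isomorphism $\mathfrak g\cong L(G)$ intertwining $\beta$ and $L(\alpha)$. After transport of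 structure we may then take $L(G)=\mathfrak g$ and $L(\alpha)=\beta$.

By the facts above, a $C^k$-realization with $k\in\{2,3,\dots\}\cup\{\infty,\omega\}$ is also a $C^2$-realization with the same Lie algebra. So an obstruction for $k=2$ is an obstruction for all $k$.

**Conventions.** $\mathcal O$ is the valuation ring of $\mathbb K$, and $|\cdot|$ its absolute value, extended uniquely to an algebraic closure. Norms on finite-dimensional spaces are ultrametric, and $\operatorname{End}$ carries the operator norm. We put $\gamma_1(\mathfrak g)=\mathfrak g$, $\gamma_{i+1}(\mathfrak g)=[\mathfrak g,\gamma_i(\mathfrak g)]$, and "class $\le c$" means $\gamma_{c+1}(\mathfrak g)=0$.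

**Eigenvalues.** If $\beta$ is contractive, the matrices of $\beta^n$ tend to $0$; applied to an eigenvector over a finite extension of $\mathbb K$, this gives $|\mu|<1$ for every eigenvalue $\mu$. It follows that $\mathfrak g$ is nilpotent, which is why nilpotency class is a natural measure later on. Indeed, over the algebraic closure the identity
$$(\beta-\mu\nu)[v,w]=[(\beta-\mu)v,\beta w]+\mu[v,(\beta-\nu)w],$$
iterated, shows that the generalized eigenspaces satisfy $[\mathfrak g_\mu,\mathfrak g_\nu]\subseteq\mathfrak g_{\mu\nu}$. If $r<1$ is the largest and $m>0$ the smallest absolute value of an eigenvalue, then $c$-fold brackets vanish as soon as $r^c<m$.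

## 3. Groups found by hand, and where the exponential series stops

**Abelian $\mathfrak g$.** Take $G=(\mathfrak g,+)$ and $\alpha=\beta$.

**The Heisenberg algebra.** Let $\mathfrak g$ have basis $x,y,z$ with $[x,y]=z$ central, and $\beta=\operatorname{diag}(\lambda,\mu,\lambda\mu)$ with $0<|\lambda|,|\mu|<1$. The formula $v*w=v+w+\frac12[v,w]$ needs $p\ne2$. But
$$(a,b,c)(a',b',c')=(a+a',\,b+b',\,c+c'+ab')$$
is a group law for every $p$. Its quadratic part is $B=ab'z$, and $B(v,w)-B(w,v)=(ab'-a'b)z=[v,w]$; and $\beta$ is an automorphism of it.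

**A quotient of the algebra of Theorem 1.** Drop $y_p$. Then $\operatorname{ad}x$ acts on $\operatorname{span}(y_0,\dots,y_{p-1})$ by a shift $N$ with $N^p=0$. The matrices $\theta(t)=\sum_{i<p}\frac{t^i}{i!}N^i$ satisfy $\theta(s)\theta(t)=\theta(s+t)$, since all terms with $i+j\ge p$ vanish. So
$$(t,v)(t',v')=(t+t',\,v+\theta(t)v')$$
is a group law on $\mathbb K\times\mathbb K^p$. Its quadratic part is $(0,tNv')$, which gives the bracket $[x,v']=Nv'$. With $d\,y_i=\lambda^{i+1}y_i$ we have $dNd^{-1}=\lambda N$, so $d\theta(t)d^{-1}=\theta(\lambda t)$, and $(t,v)\mapsto(\lambda t,dv)$ is an automorphism realizing $\beta$. This algebra has class $p$.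

**One step further.** Now keep $y_p$, so that $Ny_i=y_{i+1}$ for $i<p$, $Ny_p=0$, and $N^p\ne0$. The sensible attempt is again $G=\mathbb K\ltimes_\theta\mathbb K^{p+1}$, with a homomorphism $\theta:(\mathbb K,+)\to GL_{p+1}(\mathbb K)$, $\theta(t)=1+tN+o(t)$, and $\theta(\lambda t)=d\theta(t)d^{-1}$. The exponential series would need $1/p!$. Could some other $\theta$ do? No. Decompose $\theta(t)=\sum_jA_j(t)$, where $A_j(t)$ maps each $\mathbb Ky_i$ into $\mathbb Ky_{i+j}$ (read $y_m=0$ for $m\notin\{0,\dots,p\}$). Then $A_j(\lambda t)=\lambda^jA_j(t)$. Since $\theta(\lambda^nt)\to1$, we get $A_j=0$ for $j<0$ and $A_0=1$. Further, $A_1(t)=\lambda^{-n}A_1(\lambda^nt)\to tN$ as $n\to\infty$, so $A_1(t)=tN$. Hence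
$$(\theta(t)-1)^p=t^pN^p ,$$
because terms of degree $>p$ vanish on $\mathbb K^{p+1}$. But in characteristic $p$ also $(\theta(t)-1)^p=\theta(t)^p-1=\theta(pt)-1=0$. For $t\neq 0$ this is a contradiction.

So in any realizing group, the elements $g$ "in direction $x$" cannot be expected to satisfy $g^p=1$. A group where this is allowed is easy to write down.

**The Toeplitz group.** Let $A=\{1+a_1N+\dots+a_pN^p\}$, a commutative matrix group, and $G=A\ltimes\mathbb K^{p+1}$ with $\alpha(s,v)=(dsd^{-1},dv)$. This multiplies $a_i$ by $\lambda^i$ and $y_i$ by $\lambda^{i+1}$, so $\alpha$ is contractive. In the coordinates $a=s-1$ the product is $(a+a'+aa',\,v+v'+av')$, so $L(G)$ has basis $N,\dots,N^p,y_0,\dots,y_p$ with $[N^j,y_i]=y_{i+j}$ (zero if $i+j>p$) and all other brackets of basis elements zero. The algebra of Theorem 1 sits inside as the ideal $\operatorname{span}(N,y_0,\dots,y_p)$, invariant under $L(\alpha)$. What it has lost is $N^p$, the infinitesimal trace of the element $g^p$. The theorem says that this loss is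 fatal.

The proof copies the computation above: look at $\operatorname{Ad}(g)^p=1+(\operatorname{Ad}(g)-1)^p$ in an unknown group, and find out where $h=g^p$ must point. If $k\ge p+1$, one could do this with Taylor expansions to order $p+1$ (Theorem 4(iv) below gives $(\operatorname{ad}x)^p=\operatorname{ad}(x^{[p]})$; in the algebra of Theorem 1 this fails at $y_0$, as $(\operatorname{ad}x)^py_0=y_p$ while $(\operatorname{ad}w)y_0\in\mathbb Ky_1$ for all $w$). But the question allows $k=2$, where only two orders are available and $p$-th order terms are out of reach. The way past this is to let the contraction do the scaling: apply $\alpha^n$ to $h$ and read off the rate $\lambda^{np}$ as $n\to\infty$.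

## 4. Taylor polynomials and the adjoint representation

**Lemma 1.** Let $f:U\to F$ be $C^k$, $k<\infty$, $0\in U\subseteq\mathbb K^n$ open. There is a unique polynomial map $P$ of degree $\le k$ with $f(x)=P(x)+o(|x|^k)$ as $x\to0$.

*Proof.* For $k=0$ this is continuity at $0$. Let $k\ge1$.

**Step 1.** First we expand along a line, with a remainder continuous in all variables. Put $q_0(x,h,t)=f(x+th)$, $q_1=f^{[1]}$ and
$$q_{j+1}(x,h,t)=q_j^{[1]}\bigl((x,h,0),(0,0,1),t\bigr)\qquad(1\le j<k).$$
This makes sense on $U^{[1]}$, since $(x,h,t)\in U^{[1]}$ implies $(x,h,0)\in U^{[1]}$. By induction $q_j$ is $C^{k-j}$, and $q_j(x,h,t)=q_j(x,h,0)+t\,q_{j+1}(x,h,t)$ for $0\le j<k$. With $a_j(x,h)=q_j(x,h,0)$, which is $C^{k-j}$, and $R(x,h,t)=q_k(x,h,t)-q_k(x,h,0)$ we get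
$$f(x+th)=\sum_{j\le k}t^ja_j(x,h)+t^kR(x,h,t),\qquad R\text{ continuous},\ R(x,h,0)=0.\tag{1}$$

**Step 2.** Existence follows by induction on $n$. For $n=1$ put $x=0$, $h=1$. For $n>1$ write, with base point $(x',0)$ and direction $e_n$,
$$f(x',x_n)=\sum_{j\le k}x_n^j\,a_j((x',0),e_n)+x_n^kR((x',0),e_n,x_n).$$
The $C^{k-j}$-function $a_j((\cdot,0),e_n)$ of $n-1$ variables is a polynomial of degree $\le k-j$ up to $o(|x'|^{k-j})$; multiplied by $x_n^j$, the error is $o(|x|^k)$. And $R((x',0),e_n,x_n)\to0$ as $(x',x_n)\to0$.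

**Step 3.** For uniqueness, let $P=\sum_{j\le k}P_j$ (homogeneous parts) be $o(|x|^k)$. Then $\sum_jt^jP_j(v)=o(|t|^k)$ as $t\to0$, so every $P_j(v)$ is $0$, for all $v$; as $\mathbb K$ is infinite, $P=0$. $\square$

Two consequences. First, if $f$ is $C^1$ then Lemma 1 with base point $x$ gives $f(x+h)=f(x)+\ell(h)+o(|h|)$ with $\ell$ linear, so $f^{[1]}(x,y,0)=\ell(y)$ is linear in $y$. Second, if $k\ge1$, $g(0)=0$, and $f,g$ are $C^k$, then $|g(x)|=O(|x|)$, so the Taylor polynomial of $f\circ g$ is the composite of those of $f$ and $g$, truncated at degree $k$. In particular the multiplication in a chart satisfies $x\cdot0=x$ and $0\cdot y=y$, so its quadratic part contains only mixed terms. This is why $B$ is bilinear.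

**Lemma 2.** Let $G$ be a $C^2$-Lie group and $\operatorname{Ad}(g)=T_1(y\mapsto gyg^{-1})$. In a chart as above, $\operatorname{Ad}(x)=1+\operatorname{ad}x+o(|x|)$ as $x\to0$.

*Proof.* Let $c(x,y)=xyx^{-1}$, a $C^2$-map near $(0,0)$.

**Step 1.** We compute the second-order Taylor polynomial of $c$. As $c(x,0)=0$ and $c(0,y)=y$, it is $y+b(x,y)$ with $b$ bilinear. The second-order terms in $c(x,y)\cdot x=x\cdot y$ give $b(x,y)+B(y,x)=B(x,y)$. So $b(x,y)=[x,y]$.

**Step 2.** We show that $\operatorname{Ad}$ has a first-order expansion. The map $x\mapsto\operatorname{Ad}(x)y=c^{[1]}((x,0),(0,y),0)$ is $C^1$, so $\operatorname{Ad}(x)y=y+\ell(x)y+o(|x|)$, where $\ell(x)y$ is linear in $x$, and linear in $y$ by uniqueness. Using a basis for $y$, we have $\operatorname{Ad}(x)=1+\ell(x)+o(|x|)$.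

**Step 3.** It remains to identify $\ell$; this needs an argument, because Step 1 controls $c$ only along $(x,y)\to(0,0)$. Use (1) for $c$ with $k=2$, base point $(tx,0)$, direction $(0,y)$:
$$c(tx,ty)=t\operatorname{Ad}(tx)y+t^2a_2((tx,0),(0,y))+o(t^2).$$
Here $a_2$ is continuous, and $a_2((0,0),(0,y))=0$: since $c(0,ty)=ty$, we have $q_1((0,0),(0,y),t)=y$ for all $t$ near $0$, so $q_2((0,0),(0,y),t)=0$ for $t\ne0$, and then also for $t=0$. Therefore $c(tx,ty)=ty+t^2\ell(x)y+o(t^2)$. Step 1 gives $c(tx,ty)=ty+t^2[x,y]+o(t^2)$. So $\ell(x)y=[x,y]$. $\square$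

## 5. The $p$-th power of a group element under a contraction

**Theorem 2.** Let $\mathfrak g=\bigoplus_{i=1}^N\mathfrak g_i$ be a graded finite-dimensional Lie algebra (put $\mathfrak g_i=0$ for $i>N$), $0<|\lambda|<1$, $\beta=\lambda^i$ on $\mathfrak g_i$, and let the centre satisfy $Z(\mathfrak g)\subseteq\bigoplus_{i\ge p}\mathfrak g_i$. If $(\mathfrak g,\beta)$ is $C^k$-realizable for some $k\ge2$, then $(\operatorname{ad}x)^p\in\operatorname{ad}(\mathfrak g_p)$ for all $x\in\mathfrak g_1$.

*Proof.* Let $(G,\alpha)$ realize $(\mathfrak g,\beta)$, let $\phi$ be a chart as above, and write $\operatorname{End}(\mathfrak g)=\bigoplus_j\operatorname{End}_j$, where $\operatorname{End}_j$ consists of the maps of degree $j$. Conjugation by $\beta$ is multiplication by $\lambda^j$ on $\operatorname{End}_j$.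

**Step 1.** We show that $\operatorname{Ad}(g)$ is unipotent and upper triangular with respect to the grading, for every $g\in G$, not only near $1$. Put $I_g(y)=gyg^{-1}$. From $\alpha\circ I_g=I_{\alpha(g)}\circ\alpha$ we get $\operatorname{Ad}(\alpha(g))=\beta\operatorname{Ad}(g)\beta^{-1}$. Write $\operatorname{Ad}(g)=\sum_jA_j(g)$ with $A_j(g)\in\operatorname{End}_j$. As $\alpha^n(g)\to1$ and $\operatorname{Ad}$ is continuous at $1$ (Lemma 2),
$$\sum_j\lambda^{nj}A_j(g)=\operatorname{Ad}(\alpha^n(g))\to1 .$$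
Hence $A_j(g)=0$ for $j<0$ and $A_0(g)=1$.

**Step 2.** We compute $\operatorname{Ad}$ of $h=g^p$ and of its contracted images. Fix $g$ and let $a=\operatorname{Ad}(g)-1=\sum_{j\ge1}A_j(g)$. In characteristic $p$,
$$\operatorname{Ad}(h)=(1+a)^p=1+a^p,\qquad a^p=S+(\text{terms of degree}>p),\qquad S:=A_1(g)^p\in\operatorname{End}_p.$$
Conjugation by $\beta^n$ gives, with a constant $C$,
$$\operatorname{Ad}(\alpha^n(h))=1+\lambda^{np}S+E_n,\qquad|E_n|\le C|\lambda|^{n(p+1)}.\tag{2}$$

For large $n$ put $v_n=\phi(\alpha^n(h))$, so $v_n\to0$. By Lemma 2, $\operatorname{ad}(v_n)=\lambda^{np}S+E_n-\rho_n$ with $|\rho_n|=o(|v_n|)$. If we knew $|v_n|=O(|\lambda|^{np})$, we could divide by $\lambda^{np}$ and conclude that $S$ is a limit of elements of $\operatorname{ad}(\mathfrak g)$. But contraction alone only suggests $|v_n|$ of order $|\lambda|^n$, and then $\rho_n$ might swamp $\lambda^{np}S$. Also, $\operatorname{ad}(v_n)$ says nothing about the central part of $v_n$. The hypothesis on the centre is there for exactly this: the central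 part contracts by itself at rate $|\lambda|^p$, and the rest is controlled by $\operatorname{ad}$.

**Step 3.** We set up a norm in which this can be quantified. The centre $Z$ is graded: if $\sum z_i$ is central and $v\in\mathfrak g_j$, the brackets $[z_i,v]$ lie in distinct degrees and sum to $0$, so each is $0$. Choose a graded complement $Y$ of $Z$, and a norm on $\mathfrak g$ that is the maximum of ultrametric norms on the spaces $Z\cap\mathfrak g_i$ and $Y\cap\mathfrak g_i$. Then

- $|\beta v|\le|\lambda||v|$ for all $v$, since all degrees are $\ge1$;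
- $|\beta z|\le|\lambda|^p|z|$ for $z\in Z$, by the hypothesis on the centre;
- $|\operatorname{ad}w|\ge c_0|w|$ for $w\in Y$, with some $c_0>0$, since $\operatorname{ad}$ is injective on $Y$.

Write $v_n=z_n+w_n$ with $z_n\in Z$, $w_n\in Y$; then $|v_n|=\max(|z_n|,|w_n|)$. Since $\alpha$ has derivative $\beta$ at $1$, we have $v_{n+1}=\beta v_n+o(|v_n|)$. And
$$\operatorname{ad}(w_n)=\operatorname{ad}(v_n)=\lambda^{np}S+E_n-\rho_n,\qquad|\rho_n|=o(|v_n|).\tag{3}$$

**Step 4.** We prove the rate $|v_n|=O(|\lambda|^{np})$. Let $C_1>0$ satisfy $|\lambda^{np}S+E_n|\le C_1|\lambda|^{np}$ for all $n$. Choose $n_1$ such that for $n\ge n_1$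
$$|\rho_n|\le c_0|\lambda|^{p-1}|v_n|\qquad\text{and}\qquad|v_{n+1}-\beta v_n|\le|\lambda|^p|v_n| .$$
Let $M=C_1c_0^{-1}|\lambda|^{1-p}$, $r_n=|v_n||\lambda|^{-np}$, and $n\ge n_1$.

Suppose $r_n\ge M$. Then $C_1|\lambda|^{np}\le c_0|\lambda|^{p-1}|v_n|$, so both parts of the right side of (3) have norm at most $c_0|\lambda|^{p-1}|v_n|$. Hence $c_0|w_n|\le|\operatorname{ad}w_n|\le c_0|\lambda|^{p-1}|v_n|$, that is, $|w_n|\le|\lambda|^{p-1}|v_n|$. So
$$|v_{n+1}|\le\max\bigl(|\lambda|^p|z_n|,\ |\lambda||w_n|,\ |\lambda|^p|v_n|\bigr)\le|\lambda|^p|v_n|,$$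
which means $r_{n+1}\le r_n$.

Suppose $r_n<M$. Then $|v_{n+1}|\le|v_n|$ gives $r_{n+1}\le|\lambda|^{-p}r_n\le|\lambda|^{-p}M$.

By induction $r_n\le\max(r_{n_1},|\lambda|^{-p}M)$ for all $n\ge n_1$.

**Step 5.** Now we pass to the limit. By Step 4, $\rho_n=o(|\lambda|^{np})$, so (3) gives $\lambda^{-np}\operatorname{ad}(v_n)\to S$. The finite-dimensional space $\operatorname{ad}(\mathfrak g)$ is closed, so $S=\operatorname{ad}(s)$ with some $s=\sum s_i$. Since $S\in\operatorname{End}_p$ and $\operatorname{ad}(s_i)\in\operatorname{End}_i$, we get $S=\operatorname{ad}(s_p)$. Thus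
$$A_1(g)^p\in\operatorname{ad}(\mathfrak g_p)\qquad\text{for all }g\in G.$$

**Step 6.** Finally we return from $g$ to $x$, by letting $g\to1$. For $x\in\mathfrak g_1$ take $g=\phi^{-1}(\varepsilon x)$ with $0\ne\varepsilon\to0$ in $\mathbb K$. The degree-$1$ part of Lemma 2 is $A_1(g)=\varepsilon\operatorname{ad}x+o(\varepsilon)$. So $\varepsilon^{-p}A_1(g)^p\to(\operatorname{ad}x)^p$, and this limit lies in the closed space $\operatorname{ad}(\mathfrak g_p)$. $\square$

Note the order of the two limits: first $n\to\infty$ with $g$ fixed, then $g\to1$. Only first-order information on $\operatorname{Ad}$ and $\alpha$ entered.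

## 6. Non-realizability of the algebra of dimension $p+2$

*Proof of Theorem 1.* The algebra $\mathfrak g$ is the semidirect product of the abelian algebra $\operatorname{span}(y_0,\dots,y_p)$ with a derivation, so it is a Lie algebra. It is graded by $\deg x=1$, $\deg y_i=i+1$, and $\beta=\lambda^i$ in degree $i$, so $\beta$ is a contractive automorphism.

**Step 1.** We check the hypothesis on the centre. If $ax+\sum b_iy_i$ is central, bracketing with $y_0$ gives $a=0$, and bracketing with $x$ gives $b_i=0$ for $i<p$. So $Z(\mathfrak g)=\mathbb Ky_p$, which has degree $p+1\ge p$.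

**Step 2.** We check that the conclusion of Theorem 2 fails. Since $p\ge2$, we have $\mathfrak g_p=\mathbb Ky_{p-1}$ (for $p\geq 2$ the generator $x$, of degree $1$, is not in it). Every element of $\operatorname{ad}(\mathfrak g_p)$ kills $y_0$, whereas $(\operatorname{ad}x)^py_0=y_p\ne0$. So $(\operatorname{ad}x)^p\notin\operatorname{ad}(\mathfrak g_p)$. By Theorem 2, $(\mathfrak g,\beta)$ is not $C^k$-realizable for any $k\ge2$. $\square$

For $p=2$ the example has dimension $4$: $[x,y_0]=y_1$, $[x,y_1]=y_2$, with weights $\lambda,\lambda,\lambda^2,\lambda^3$. In the Toeplitz group of Section 3, by contrast, $(\operatorname{ad}N)^p=\operatorname{ad}(N^p)$ with $N^p$ of degree $p$.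

For later use: $\gamma_i(\mathfrak g)=\operatorname{span}(y_{i-1},\dots,y_p)$ for $i\ge2$, so $\gamma_{p+1}(\mathfrak g)=\mathbb Ky_p$ and $\gamma_{p+2}(\mathfrak g)=0$. The class is $p+1$.

## 7. The exact nilpotency class

The example has class $p+1$, and Section 3 realized its quotient of class $p$. How far can one go in general?

**Theorem 3.** Let $\beta$ be a contractive automorphism of $\mathfrak g$, and $k\ge2$.

(a) If $\mathfrak g$ has class $\le p-1$, then $(\mathfrak g,\beta)$ is $C^k$-realizable for all $k$ (even with polynomial group operations and $\alpha=\beta$).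

(b) If $\mathfrak g$ has class $\le p$ and $\beta$ is diagonalizable over $\mathbb K$ on $\mathfrak g/[\mathfrak g,\mathfrak g]$, the same holds.

(c) If $\mathfrak g$ has class $\le p$ and $k\le p-1$, then $(\mathfrak g,\beta)$ is $C^k$-realizable.

(d) If $k\ge p$ (including $\infty,\omega$), there is a non-$C^k$-realizable pair of class exactly $p$.

Since the example of Theorem 1 has class $p+1$ and diagonalizable $\beta$, the largest $c$ such that all pairs of class $\le c$ are $C^k$-realizable is $c=p$ if $k<p$ and $c=p-1$ if $k\ge p$. For diagonalizable $\beta$ it is $c=p$ for every $k$.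

Part (d) rests on the next theorem. Recall Jacobson's formula: there is a Lie polynomial $\Lambda$ over $\mathbb F_p$, homogeneous of degree $p$, with $(a+b)^p=a^p+b^p+\Lambda(a,b)$ in all associative $\mathbb F_p$-algebras. For $p=2$ it is $\Lambda(a,b)=ab+ba=[a,b]$.

**Theorem 4.** Let $G$ be a $C^k$-Lie group, $k\ge p$. Computed in one fixed chart, there is a map $x\mapsto x^{[p]}$ on $\mathfrak g=L(G)$ with

(i) $(cx)^{[p]}=c^px^{[p]}$ for $c\in\mathbb K$;

(ii) $(x+y)^{[p]}=x^{[p]}+y^{[p]}+\Lambda(x,y)$;

(iii) $L(\alpha)(x^{[p]})=(L(\alpha)x)^{[p]}$ for each $C^k$-automorphism $\alpha$ of $G$;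

(iv) if $k\ge p+1$, then $\operatorname{ad}(x^{[p]})=(\operatorname{ad}x)^p$.

For a matrix group in the chart $g\mapsto g-1$ the construction below gives $D_xX=(1+X)x$ for the matrix of coordinate functions, so $D_x^pX=(1+X)x^p$ and $x^{[p]}=x^p$, provided the chart is all of a matrix algebra near $1$; this is the model to have in mind.

## 8. The $p$-power map from truncated group laws

*Proof of Theorem 4.* The idea is that left-invariant vector fields are derivations, and that $p$-th powers of derivations are derivations in characteristic $p$. With $k$ finite we have only a truncated group law, so we must keep track of orders. We may take $k$ finite (if $k\in\{\infty,\omega\}$, replace it by $p+1$).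

**Step 1.** We set up invariant derivations. Let $F\in\mathbb K[X,Y]^n$ be the Taylor polynomial of degree $\le k$ of the multiplication. By uniqueness in Lemma 1,
$$F(X,0)=X,\quad F(0,Y)=Y,\quad F(F(X,Y),Z)\equiv F(X,F(Y,Z))\ \text{ mod }(X,Y,Z)^{k+1}.$$
Let $\mathfrak m=(X_1,\dots,X_n)\subset\mathbb K[X]$, with $\mathfrak m^j=\mathbb K[X]$ for $j\le0$, and $W_j=\bigoplus_i\mathfrak m^j\partial_i$. For $E=\sum a_i\partial_i\in W_0$ and $E'=\sum b_i\partial_i\in W_j$ we have $[E,E']=\sum(Eb_i-E'a_i)\partial_i$, so $[W_0,W_j]\subseteq W_{j-1}$. The *value at $0$* of a derivation $E$ is the vector $(EX_i(0))_i$. For $x\in\mathfrak g=\mathbb K^n$ let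
$$x_Zg:=\sum_ix_i\frac{\partial g}{\partial Z_i}\Big|_{Z=0},\qquad D_xf(X):=x_Zf(F(X,Z)).$$
Since $F(X,0)=X$, each $D_x$ is a derivation of $\mathbb K[X]$. It is linear in $x$, it has value $x$ at $0$ because $F(0,Z)=Z$, and $D_x\mathfrak m^j\subseteq\mathfrak m^{j-1}$.

Moreover $D_yX_i=y_i+B_i(X,y)+(\text{terms of order}\ge2\text{ in }X)$. So $D_xD_yX_i$ has the value $B_i(x,y)$ at $0$, and $[D_x,D_y]$ has the value $B(x,y)-B(y,x)=[x,y]$ at $0$.

**Step 2.** We measure how far products of the $D$'s are from being left-invariant. Apply $D_x$ in the variable $Y$: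
$$(D_x)_Yf(F(X,Y))=x_Zf(F(X,F(Y,Z)))\equiv x_Zf(F(F(X,Y),Z))=(D_xf)(F(X,Y))\ \text{ mod }(X,Y)^k,$$
because $x_Z$ maps $(X,Y,Z)^{k+1}$ into $(X,Y)^k$. For a linear combination $E$ of $m$-fold products of $D$'s, $1\le m\le k$, I claim
$$E_Yf(F(X,Y))\equiv(Ef)(F(X,Y))\ \text{ mod }(X,Y)^{k-m+1}.$$
For $m=1$ this was just shown. If $E=D_xE'$ with $E'$ an $(m-1)$-fold product, then $E'_Yf(F)=(E'f)(F)+r$ with $r\in(X,Y)^{k-m+2}$; apply $(D_x)_Y$, which lowers the order of $r$ by at most one, and use the case $m=1$ for $E'f$.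

If $E$ is also a derivation with value $\epsilon$ at $0$, set $Y=0$. The left side becomes $\epsilon_Yf(F(X,Y))=D_\epsilon f(X)$, the right side $Ef(X)$. So
$$E\equiv D_\epsilon\pmod{W_{k-m+1}}.\tag{4}$$

**Step 3.** We show that for $m\le k$ an $m$-fold commutator $[D_{x_1},[D_{x_2},\dots,D_{x_m}]\dots]$ has as value at $0$ the corresponding bracket in $\mathfrak g$. For $m=1$ this is clear. Otherwise write it as $[D_x,E']$, where by induction $E'$ has as value the corresponding bracket $\epsilon'$. By (4) for $m-1$, $E'\equiv D_{\epsilon'}$ mod $W_{k-m+2}\subseteq W_2$. So $[D_x,E']$ and $[D_x,D_{\epsilon'}]$ differ by an element of $W_1$, which has value $0$, and $[D_x,D_{\epsilon'}]$ has value $[x,\epsilon']$ by Step 1.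

**Step 4.** We define $x^{[p]}$ and prove (i) and (ii). By the Leibniz rule in characteristic $p$, $D_x^p$ is a derivation; let $x^{[p]}$ be its value at $0$. As $D_{cx}=cD_x$, (i) is clear. For (ii), $D_{x+y}^p=(D_x+D_y)^p=D_x^p+D_y^p+\Lambda(D_x,D_y)$. Commutators of the form in Step 3 with $m=p$ span all Lie polynomials of degree $p$, and $p\le k$. So $\Lambda(D_x,D_y)$ has the value $\Lambda(x,y)$ at $0$.

**Step 5.** We prove (iv). If $k\ge p+1$, then (4) with $m=p$ gives $D_x^p\equiv D_{x^{[p]}}$ mod $W_2$. So $[D_x^p,D_y]$ has the value $[x^{[p]},y]$ at $0$. In characteristic $p$ also $[D_x^p,D_y]=(\operatorname{ad}D_x)^pD_y$, a $(p+1)$-fold commutator. As $p+1\le k$, Step 3 says its value is $(\operatorname{ad}x)^py$.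

**Step 6.** We prove (iii). Let $A$ be the Taylor polynomial of degree $\le k$ of $\alpha$ and $\beta=L(\alpha)$ its linear part. Then $A(F(X,Y))\equiv F(A(X),A(Y))$ mod $(X,Y)^{k+1}$, and so, by the chain rule at $Z=0$,
$$D_x(f\circ A)=x_Zf(A(F(X,Z)))\equiv x_Zf(F(A(X),A(Z)))=(D_{\beta x}f)\circ A\ \text{ mod }\mathfrak m^k.$$
Inductively $D_x^m(f\circ A)\equiv(D_{\beta x}^mf)\circ A$ mod $\mathfrak m^{k-m+1}$, because $D_x$ lowers orders by at most one. For $m=p$ the modulus is contained in $\mathfrak m$. Evaluate at $0$ with $f=X_i$: the left side is $\sum_j(x^{[p]})_j\,\partial_jA_i(0)=(\beta(x^{[p]}))_i$ and the right side is $((\beta x)^{[p]})_i$. $\square$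

## 9. A free nilpotent algebra with a unipotent twist: Theorem 3(d)

In class $p$, the identity (iv) gives no contradiction that we can use. What is used instead is that $x\mapsto x^{[p]}$ is equivariant although it is not additive. We look for an automorphism which is incompatible with the correction term $\Lambda$.

**The pair.** Let $V$ have basis $e_1,\dots,e_{p+1}$, $Ne_i=e_{i-1}$ ($e_0=0$), $u=1+N$, $0<|\lambda|<1$. Let $L=\bigoplus L_i$ be the free Lie algebra over $\mathbb K$ on $V$, and
$$\mathfrak g=L/\textstyle\bigoplus_{i>p}L_i=\bigoplus_{i=1}^pL_i ,$$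
of class exactly $p$. Let $\beta$ be induced by $\lambda u$. Extend $u$ to an automorphism of $L$; then $\beta=\lambda^iu$ on $L_i$. As $u^{p^2}=1+N^{p^2}=1$ on $V$, the powers of $u$ form a finite set, so $\beta$ is contractive.

**Step 1.** We extract a functional equation. Suppose $(\mathfrak g,\beta)$ is $C^k$-realizable with $k\ge p$. Let $f:V\to L_p$ be $x\mapsto x^{[p]}$ followed by the $\beta$-equivariant projection $\mathfrak g\to L_p$. By Theorem 4(ii), $f(v+v')=f(v)+f(v')+\Lambda(v,v')$. By (iii) and (i), $\lambda^puf(v)=f(\lambda uv)=\lambda^pf(uv)$, so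
$$f(uv)=uf(v).$$
Write $x=e_1$, $z=e_p$, $y=e_{p+1}$, $V'=\operatorname{span}(e_1,\dots,e_p)$ and $w=u^p=1+N^p$ on $V$. Then
$$wy=y+x,\qquad w|_{V'}=1,\qquad uy=y+z,\qquad ux=x .$$
From $f(wy)=wf(y)$ we get $(w-1)f(y)=f(x)+\Lambda(y,x)$. As $(u-1)f(x)=f(ux)-f(x)=0$,
$$(u-1)(w-1)f(y)=(u-1)\Lambda(y,x).\tag{5}$$

**The case $p=2$ by hand.** Here $\Lambda(a,b)=[a,b]$, $uz=z+x$ and $L_2$ has basis $[y,x],[y,z],[z,x]$. If $f(y)$ has coefficient $b$ at $[y,z]$, then $(w-1)f(y)=b[x,z]$, and $(u-1)$ kills this, since $u[x,z]=[x,z+x]=[x,z]$. But $(u-1)[y,x]=[y+z,x]-[y,x]=[z,x]\ne0$. So (5) fails.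

In general we compare in (5) the components of $y$-degree $p-2$, where the $y$-degree counts letters $e_{p+1}$.

**Step 2.** We compute the component of the left side. The $y$-degree $p$ part of $f(y)\in L_p$ is $0$. Its $y$-degree $p-1$ part is $\operatorname{ad}(y)^{p-1}v$ with some $v\in V'$: right-normed brackets span, and such a bracket with one letter from $V'$ and otherwise $y$'s vanishes unless that letter is in one of the last two places. The map $w-1$ strictly lowers $y$-degree. So $(w-1)f(y)$ has $y$-degree $\le p-2$, and its part of $y$-degree $p-2$ is obtained by replacing one $y$ by $x$ in $\operatorname{ad}(y)^{p-1}v$: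
$$D'(v):=\sum_{j=0}^{p-2}\operatorname{ad}(y)^j\operatorname{ad}(x)\operatorname{ad}(y)^{p-2-j}v .$$
The map $u$ does not raise $y$-degree, and its $y$-degree-preserving part fixes $y$ and acts as $u$ on $V'$. As $ux=x$, the left side of (5) has component $D'(uv)-D'(v)=D'(Nv)$.

**Step 3.** We compute the component of the right side. The $y$-degree $p$ part of $\Lambda(y,x)=(y+x)^p-y^p-x^p$ is $0$. Its $y$-degree $p-1$ part is
$$\sum_{i=0}^{p-1}y^ixy^{p-1-i}=\operatorname{ad}(y)^{p-1}x ,$$
because in $\operatorname{ad}(y)^{p-1}x=\sum_i\binom{p-1}i(-1)^{p-1-i}y^ixy^{p-1-i}$ we have $(-1)^i\binom{p-1}i\equiv1$ and $(-1)^{p-1}\equiv1$ mod $p$. The $y$-degree-preserving part of $u$ fixes $x$ and $y$, so the part of $\Lambda(y,x)$ of $y$-degree $p-2$ contributes nothing to the component. What remains is to replace one $y$ by $z$ in $\operatorname{ad}(y)^{p-1}x$: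
$$D:=\sum_{j=0}^{p-2}\operatorname{ad}(y)^j\operatorname{ad}(z)\operatorname{ad}(y)^{p-2-j}x.$$

**Step 4.** We derive the contradiction. We have $D=D'(Nv)$. Now $D$ has degree $1$ in the letter $z=e_p$. But $D'(Nv)$ has degree $0$ in $e_p$, because $Nv\in\operatorname{span}(e_1,\dots,e_{p-1})$ and $x=e_1\ne e_p$. Hence $D=0$. On the other hand, in the free associative algebra, $\operatorname{ad}(s_1)\cdots\operatorname{ad}(s_{p-1})x$ with $s_i\in\{y,z\}$ contains exactly one monomial ending in $x$, namely $s_1\cdots s_{p-1}x$, with coefficient $1$. The words $y^jzy^{p-2-j}$ occurring in $D$ are distinct, so $D\ne0$. This contradiction proves Theorem 3(d). $\square$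

## 10. The Baker–Campbell–Hausdorff series in degree $p$: Theorem 3(a), (b)

Let $H=\sum_mH_m$ be the BCH series, $H(X,Y)=\log(e^Xe^Y)$. Below degree $p$ its denominators are prime to $p$, so for class $\le p-1$ it can be used as it stands. In degree $p$ the denominator $p$ appears. The plan is to change $H_p$, by terms that do not affect associativity, until the denominator disappears.

**Integral structure.** Let $\mathcal A$ be the free associative $\mathbb Z_{(p)}$-algebra on finitely many letters, $\mathcal L\subset\mathcal A$ the free Lie $\mathbb Z_{(p)}$-algebra, $\mathcal L_{\mathbb Q}=\mathcal L\otimes\mathbb Q$; a subscript $m$ denotes degree. Exponentials and logarithms are taken in the completion of $\mathcal A\otimes\mathbb Q$. By PBW, $\mathcal L$ is a direct summand of $\mathcal A=U(\mathcal L)$ (Bourbaki, *Lie* II §3), so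
$$\mathcal L_{\mathbb Q}\cap\mathcal A=\mathcal L .$$
So to show that a rational Lie element is integral, it suffices to expand it in associative words. For example, for $p=2$ the element $\frac12[X,Y]=\frac12(XY-YX)$ is not in $\mathcal L$.

**Lemma 3.** Let $S_1,\dots,S_N\in\mathcal L_1$ and $\Omega=\log(e^{S_1}\cdots e^{S_N})=\sum_m\Omega_m$. Then $\Omega_m\in\mathcal L$ for $m<p$, and $\Omega_p\in\mathcal L_{\mathbb Q}$ with
$$\Omega_p\equiv\frac1{p!}\Bigl(\sum_iS_i^p-\bigl(\sum_iS_i\bigr)^p\Bigr)\quad\text{mod }\mathcal A.$$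

*Proof.* By the Campbell–Hausdorff theorem, $\Omega_m\in\mathcal L_{\mathbb Q}$. For $m<p$ only denominators prime to $p$ occur in the series for $\exp$ and $\log$ up to degree $m$, so $\Omega_m\in\mathcal L_{\mathbb Q}\cap\mathcal A=\mathcal L$. In degree $p$ compare both sides of $e^\Omega=\prod e^{S_i}$. On the left, the terms $\frac1{j!}\Omega_{m_1}\cdots\Omega_{m_j}$ with $2\le j<p$ lie in $\mathcal A$, the term $j=1$ is $\Omega_p$, and the term $j=p$ is $\frac1{p!}(\sum S_i)^p$. On the right, a term $\prod S_i^{a_i}/a_i!$ with $\sum a_i=p$ lies in $\mathcal A$ unless some $a_i=p$; this leaves $\frac1{p!}\sum S_i^p$. $\square$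

**The associativity defect.** Put $H^<=\sum_{m<p}H_m\in\mathcal L$. For a function $\Psi$ of two arguments let
$$\delta\Psi(X,Y,W)=\Psi(Y,W)-\Psi(X+Y,W)+\Psi(X,Y+W)-\Psi(X,Y).$$
The degree-$p$ part of $H(H(X,Y),W)$ is $[H^<(H^<(X,Y),W)]_p+H_p(X,Y)+H_p(X+Y,W)$: an inner $H_p$ can pass only through the linear term $s+t$ of $H(s,t)$, and an outer $H_p$ sees only the linear terms of its arguments. Similarly for $H(X,H(Y,W))$. So associativity in degree $p$ reads
$$\bigl[H^<(H^<(X,Y),W)\bigr]_p-\bigl[H^<(X,H^<(Y,W))\bigr]_p=\delta H_p(X,Y,W)=:Q(X,Y,W).\tag{6}$$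
The left side is in $\mathcal L$, so $Q\in\mathcal L_p$, although $H_p$ need not be integral. In degrees $<p$ the two sides of the associativity law for $H^<$ agree.

**Removing the denominator.** Take letters $X_i,Y_i,W_i$ $(1\le i\le d)$, $X=\sum X_i$, $Y=\sum Y_i$, $W=\sum W_i$. Let $T(X_1,\dots,X_d)=\log(e^{X_1}\cdots e^{X_d})_p$ and
$$C^{\rm mix}:=H_p(X,Y)-\sum_iH_p(X_i,Y_i)-T(X_1+Y_1,\dots,X_d+Y_d)+T(X_1,\dots,X_d)+T(Y_1,\dots,Y_d).$$
By Lemma 3, $p!\,C^{\rm mix}$ is, mod $p!\mathcal A$, equal to
$$\begin{aligned}&X^p+Y^p-(X+Y)^p-\sum_i\bigl(X_i^p+Y_i^p-(X_i+Y_i)^p\bigr)\\&-\sum_i(X_i+Y_i)^p+(X+Y)^p+\sum_iX_i^p-X^p+\sum_iY_i^p-Y^p=0 .\end{aligned}$$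
So $C^{\rm mix}\in\mathcal L_{\mathbb Q}\cap\mathcal A=\mathcal L$. Next, $\delta$ annihilates $\Psi(X_\bullet,Y_\bullet)=T(X_\bullet)+T(Y_\bullet)-T(X_\bullet+Y_\bullet)$: in
$$\Psi(Y_\bullet,W_\bullet)-\Psi(X_\bullet+Y_\bullet,W_\bullet)+\Psi(X_\bullet,Y_\bullet+W_\bullet)-\Psi(X_\bullet,Y_\bullet)$$
each of $T(X_\bullet)$, $T(Y_\bullet)$, $T(W_\bullet)$, $T(X_\bullet+Y_\bullet)$, $T(Y_\bullet+W_\bullet)$, $T(X_\bullet+Y_\bullet+W_\bullet)$ occurs once with each sign. Hence
$$\delta C^{\rm mix}=Q(X,Y,W)-\sum_iQ(X_i,Y_i,W_i).\tag{7}$$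
So $C^{\rm mix}$ is an integral substitute for $H_p$ up to the pure terms $Q(X_i,Y_i,W_i)$. All these elements of $\mathcal L$ can be reduced mod $p$ and evaluated in Lie algebras over $\mathbb K$.

**Lemma 4.** Let $\mathfrak g$ have class $\le p$, $V=\mathfrak g/\gamma_2(\mathfrak g)$ (a bar denotes the projection), $Z=\gamma_p(\mathfrak g)$. Degree-$p$ Lie polynomials in elements of $\mathfrak g$ depend only on classes in $V$, as $\gamma_{p+1}(\mathfrak g)=0$, so they may be evaluated on $V$, with values in $Z$. Let $\beta$ be an automorphism of $\mathfrak g$ and let $c:V\times V\to Z$ satisfy $\delta c=Q$ on $V$, $c(v,0)=c(0,v)=0$, and $c(\beta v,\beta v')=\beta c(v,v')$. Then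
$$x*y:=H^<(x,y)+c(\bar x,\bar y)$$
is a group structure on $\mathfrak g$ with inversion $x\mapsto-x-c(\bar x,-\bar x)$, and $\beta$ is an automorphism of it. If $c$ is $C^k$, then $(\mathfrak g,*)$ is a $C^k$-Lie group.

*Proof.* As $Z\subseteq\gamma_2(\mathfrak g)$, we have $\overline{x*y}=\bar x+\bar y$. As $[\mathfrak g,Z]=0$, we have $H^<(s+\zeta,t)=H^<(s,t)+\zeta=H^<(s,t+\zeta)$ for $\zeta\in Z$. Hence
$$(x*y)*w=H^<(H^<(x,y),w)+c(\bar x,\bar y)+c(\bar x+\bar y,\bar w),$$
$$x*(y*w)=H^<(x,H^<(y,w))+c(\bar y,\bar w)+c(\bar x,\bar y+\bar w).$$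
Terms of degree $>p$ vanish and terms of degree $<p$ agree, so by (6) the difference is $Q(\bar x,\bar y,\bar w)-\delta c(\bar x,\bar y,\bar w)=0$. Clearly $0$ is neutral. Since $H(X,-X)=0$ in every degree,
$$x*(-x-c(\bar x,-\bar x))=H^<(x,-x)-c(\bar x,-\bar x)+c(\bar x,-\bar x)=0,$$
and a monoid with right inverses is a group. Since $H^<$ is natural and $c$ is $\beta$-equivariant, $\beta$ is an automorphism. The last statement holds because $H^<$ is polynomial. $\square$

*Proof of Theorem 3(a).* If $\gamma_p(\mathfrak g)=0$, then $Z=0$, and $c=0$ satisfies the hypotheses of Lemma 4. The group law is polynomial and $\alpha=\beta$ is linear and contractive. If $p\ge3$, the second-order part of the law is $x+y+\frac12[x,y]$, so its Lie bracket is $\frac12[x,y]-\frac12[y,x]=[x,y]$. If $p=2$, then $\mathfrak g$ is abelian and $x*y=x+y$. So $L(\mathfrak g,*)=\mathfrak g$ and $L(\beta)=\beta$. $\square$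

*Proof of Theorem 3(b).* Write $V=\bigoplus_{i=1}^dV_i$ with $\beta$-invariant lines $V_i$, and let $c(v,v')=C^{\rm mix}(v_1,\dots,v_d,v_1',\dots,v_d')$.

**Step 1.** We check the hypotheses of Lemma 4. Lie polynomials of degree $p\ge2$ vanish on a line, so $Q=0$ on each $V_i$, and $\delta c=Q$ by (7). The map $c$ is $\beta$-equivariant, since $C^{\rm mix}$ is a Lie polynomial in the components and $(\beta v)_i=\beta v_i$. Putting all $Y_i=0$ in the definition of $C^{\rm mix}$ gives $0$, as $H_p(X,0)=0$; so $c(v,0)=0$, and likewise $c(0,v)=0$. Lemma 4 gives a polynomial group, which is therefore $C^\omega$ and $C^\infty$, with the contractive automorphism $\alpha=\beta$.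

**Step 2.** We identify the bracket. If $p\ge3$, then $c$ is homogeneous of degree $p\ge3$ and does not affect second-order terms, so the bracket is that of $\mathfrak g$ as in (a). If $p=2$, then $T=\frac12\sum_{i<j}[X_i,X_j]$ and $H_2=\frac12[X,Y]$, so
$$C^{\rm mix}=\tfrac12\sum_{i<j}\bigl([X_i,Y_j]+[X_j,Y_i]\bigr)-\tfrac12\sum_{i<j}\bigl([X_i,Y_j]+[Y_i,X_j]\bigr)=\sum_{i<j}[X_j,Y_i],$$
and
$$c(v,v')-c(v',v)=\sum_{i<j}\bigl([v_j,v_i']+[v_i,v_j']\bigr)=[v,v'],$$
as $[v_i,v_i']=0$ on the lines $V_i$. So again the bracket is that of $\mathfrak g$. $\square$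

For the Heisenberg algebra with $p=2$, $V_1=\mathbb K\bar x$, $V_2=\mathbb K\bar y$, this gives $c=[b\,y,a'x]=ba'z$, a variant of the law in Section 3.

## 11. Sums of functions that are analytic on shrinking balls

For Theorem 3(c), $V$ no longer splits into invariant lines. We will build an equivariant $c$ as an infinite series, and need to know how smooth its sum is.

Use maximum norms on $\mathbb K^N$. For $U\subseteq\mathbb K^N$ open, $0<\delta\le1$, $\varepsilon\ge0$, let $\mathcal A_U(\delta,\varepsilon)$ be the set of $f:U\to\mathbb K^m$ such that for each $a\in U$ we have $\{|x-a|\le\delta\}\subseteq U$ and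
$$f(a+h)=\sum_\nu c_\nu h^\nu\ \ (|h|\le\delta),\qquad|c_\nu|\delta^{|\nu|}\le\varepsilon,\quad|c_\nu|\delta^{|\nu|}\to0 .$$
The Gauss norm of radius $\delta$, $\sup_\nu|c_\nu|\delta^{|\nu|}$, is submultiplicative, and substituting series of Gauss norm $\le\delta$ for the variables does not increase it. As an example, the indicator function of $T^j\mathcal O\subset\mathcal O$, for $\mathbb K=\mathbb F_q((T))$ with $|T|=q^{-1}$, is constant on balls of radius $q^{-j}$ and lies in $\mathcal A_{\mathcal O}(q^{-j},1)$.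

**Lemma 5.** If $f_j\in\mathcal A_U(\delta_j,\varepsilon_j)$ $(j\ge1)$ and $\varepsilon_j\delta_j^{-k}\to0$, $k\in\mathbb N\cup\{0\}$, then $f=\sum_jf_j$ converges uniformly and is $C^k$.

*Proof.* Since $\delta_j\le1$, we have $\sup|f_j|\le\varepsilon_j\to0$, so the series converges uniformly and its sum is continuous. This settles $k=0$. Let $k\ge1$.

**Step 1.** We localize near a point of $U^{[1]}$. Let $(x_0,y_0,t_0)\in U^{[1]}$. Choose $R\ge\max(1,|y_0|,|t_0|)$ and $0<s\le1$ such that
$$W=\{|x-x_0|\le s,\ |y-y_0|\le s,\ |t-t_0|\le s\}\subseteq U^{[1]} .$$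
Then $W$ is open, and $|y|,|t|\le R$ on $W$. Let $\delta_j'=\min(\delta_j/R,s)$.

**Step 2.** We claim that $f_j^{[1]}|_W$ exists and lies in $\mathcal A_W(\delta_j',\varepsilon_j/\delta_j')$. Drop the index $j$. Let $(x,y,t)\in W$ and consider $(x+\xi,y+\eta,t+\tau)$ with $|\xi|,|\eta|,|\tau|\le\delta'$; it lies in $W$, as $\delta'\le s$.

*Case $|t|\le\delta'$.* Let $f(x+h)=\sum c_\nu h^\nu$. The difference quotient is $\sum_\nu c_\nu Q_\nu(\xi,y+\eta,t+\tau)$, where
$$Q_\nu(\xi,\eta',\theta)=\theta^{-1}\bigl((\xi+\theta \eta')^\nu-\xi^\nu\bigr)$$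
is an integral combination of monomials $\xi^{\nu-\mu}\eta'^\mu\theta^{|\mu|-1}$ with $0\ne\mu\le\nu$. With radii $\delta$ for $\xi$, $R$ for $\eta'$ and $\delta/R$ for $\theta$, these have Gauss norm
$$\delta^{|\nu|-|\mu|}R^{|\mu|}(\delta/R)^{|\mu|-1}=\delta^{|\nu|}R/\delta .$$
At radius $\delta'$ the coordinates of $y+\eta$ have Gauss norm $\le\max(R,\delta')=R$, and $t+\tau$ has Gauss norm $\le\delta'\le\delta/R$. So the sum is a convergent series of Gauss norm at most $\varepsilon R/\delta\le\varepsilon/\delta'$ at radius $\delta'$. It also defines the continuous extension to $t+\tau=0$.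

*Case $|t|>\delta'$.* Now $(t+\tau)^{-1}=\sum_i(-\tau)^it^{-i-1}$ has Gauss norm $|t|^{-1}<1/\delta'$. The functions $f(x+\xi)$ and $f\bigl(x+ty+(\xi+t\eta+\tau y+\tau\eta)\bigr)$ have Gauss norm $\le\varepsilon$, as $x,x+ty\in U$ and the increments have Gauss norm $\le R\delta'\le\delta$. So the difference quotient has Gauss norm $\le\varepsilon/\delta'$. This proves the claim.

**Step 3.** We conclude by induction on $k$. With $b=\min(1/R,s)$ we have $\delta_j'\ge b\delta_j$, so
$$(\varepsilon_j/\delta_j')\,\delta_j'^{-(k-1)}\le b^{-k}\varepsilon_j\delta_j^{-k}\to0 .$$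
By induction $\sum_jf_j^{[1]}$ is $C^{k-1}$ on $W$, and for $t\ne0$ it is the difference quotient of $f$. Since $\{t\ne0\}$ is dense in $U^{[1]}$, these local extensions agree on overlaps and glue. So $f$ is $C^1$ and $f^{[1]}$ is locally $C^{k-1}$; hence $f$ is $C^k$. $\square$

In particular analytic maps are $C^\infty$, as promised in Section 2: if $f$ is given by a power series on a ball $U=\{|x-x_0|\le\delta\}$, $\delta\le1$, with $|c_\nu|\delta^{|\nu|}\to0$, then re-expansion at any $a\in U$ shows $f|_U\in\mathcal A_U(\delta,\varepsilon)$ with $\varepsilon$ the Gauss norm, and Lemma 5 with a single nonzero summand (all $\delta_j=\delta$) applies for every $k$.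

**Lemma 6.** Let $\gamma$ be an automorphism of a finite-dimensional space, all of whose eigenvalues have absolute value $\sigma$. There is $C_0\ge1$ with $|\gamma^jv|\le C_0\sigma^j|v|$ for all $j\in\mathbb Z$ and all $v$ (hence also $|\gamma^jv|\ge C_0^{-1}\sigma^j|v|$).

*Proof.* Choose $m\ge1$ and $c\in\mathbb K^\times$ with $|c|=\sigma^m$; this is possible since $\sigma$ is the absolute value of an element algebraic over $\mathbb K$, so that a power of it is the absolute value of a norm. The eigenvalues of $\gamma'=c^{-1}\gamma^m$ have absolute value $1$, so its characteristic polynomial is in $\mathcal O[T]$ with unit constant term. For any lattice $M_0$ the sum $M=\sum_i\gamma'^iM_0$ over $0\le i<$ dimension is, by Cayley–Hamilton, a lattice with $\gamma'M\subseteq M$; and $\gamma'M=M$, as $\det\gamma'$ is a unit. So the powers $\gamma'^l$, $l\in\mathbb Z$, are bounded. Write $j=ml+s$ with $0\le s<m$; then $\gamma^j=c^l\gamma'^l\gamma^s$ and $|c^l|=\sigma^{j-s}$. The lower bound is the upper bound for $\gamma^{-j}$ applied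 to $\gamma^jv$. $\square$

## 12. An equivariant cocycle of class $C^{p-1}$: Theorem 3(c)

Let $2\le k\le p-1$ (so $p\ge3$), $\mathfrak g$ of class $\le p$, $V=\mathfrak g/\gamma_2(\mathfrak g)$, $Z=\gamma_p(\mathfrak g)$. We want a $C^{p-1}$-map $c$ as in Lemma 4.

**Step 1.** We reduce to the case that all eigenvalues on $V$ have the same absolute value. All roots of an irreducible polynomial over $\mathbb K$ have the same absolute value. Group the irreducible factors of the characteristic polynomial of $\beta|_V$ by the absolute value of their roots. This gives $V=\bigoplus_{i=1}^dV_i$, $\beta$-invariant, with all eigenvalues on $V_i$ of absolute value $\rho_i$, $0<\rho_i<1$. Let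
$$c^{\rm mix}(v,v')=C^{\rm mix}(v_1,\dots,v_d,v_1',\dots,v_d') .$$
This is a $\beta$-equivariant polynomial map, homogeneous of degree $p$, with $c^{\rm mix}(v,0)=c^{\rm mix}(0,v)=0$. By (7), the map
$$c=c^{\rm mix}+\sum_ic_i(v_i,v_i')$$
is as required in Lemma 4 if the $c_i:V_i\times V_i\to Z$ are $\beta$-equivariant $C^{p-1}$-maps with $\delta c_i=Q$ on $V_i$ and $c_i(v,0)=c_i(0,v)=0$.

**Step 2.** We find a solution on $V_i$ which is perhaps not equivariant, and measure the failure. Fix $i$ with $V_i\ne0$ and write $\rho=\rho_i$. Let $Z_i\subseteq Z$ be the span of $p$-fold brackets of elements of $V_i$. It is a $\beta$-equivariant quotient of $V_i^{\otimes p}$, so all eigenvalues of $\beta|_{Z_i}$ have absolute value $\rho^p$. Choose a basis of $V_i$ and let $c^0$ be given by $C^{\rm mix}$ for the decomposition of $V_i$ into the corresponding lines. As in the proof of (b), $\delta c^0=Q$ on $V_i$, and $c^0:V_i\times V_i\to Z_i$ is polynomial, homogeneous of degree $p$, with $c^0(v,0)=c^0(0,v)=0$. Put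
$$\kappa(v,v')=\beta^{-1}c^0(\beta v,\beta v')-c^0(v,v').$$
As $Q$ is natural, $\delta\kappa=0$. And $\kappa:V_i\times V_i\to Z_i$ is polynomial, homogeneous of degree $p$, with $\kappa(v,0)=\kappa(0,v)=0$.

We need $\psi$ with $\delta\psi=0$ and $\beta^{-1}\psi(\beta v,\beta v')=\psi(v,v')-\kappa(v,v')$; then $c^0+\psi$ is equivariant. The formal solution is $\psi=-\sum_{j\ge1}\beta^j\kappa(\beta^{-j}v,\beta^{-j}v')$. But here the growth $\rho^{-pj}$ of $\kappa(\beta^{-j}\cdot)$ exactly balances the decay $\rho^{pj}$ of $\beta^j$ on $Z_i$: Lemma 6 bounds the terms by a multiple of $|(v,v')|^p$, with no decay in $j$, so nothing makes the series converge. The remedy is to feed into the $j$-th term only the part of $v$ of size about $\rho^j$. Cutting it out has to be an additive operation, to keep $\delta\psi=0$. In characteristic $p$, compact subgroups of $V_i$ are $\mathbb F_p$-vector spaces, and additive projections exist. The price is that $\psi$ is no longer analytic.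

**Step 3.** We construct the projections. Choose a compact open subgroup $U\subseteq V_i$ with $\beta U\subseteq U$: take $U=\sum_{j\ge0}\beta^jU_0$ for a lattice $U_0$; as $\beta^jU_0\subseteq U_0$ for large $j$, this is a finite sum. $U$ is an $\mathbb F_p$-vector space and $U/\beta U$ is finite; choose a (finite) $\mathbb F_p$-complement $A$, so $U=A\oplus\beta U$. Then
$$U=A\oplus\beta A\oplus\dots\oplus\beta^{j-1}A\oplus\beta^jU .$$
Let $\pi_j:U\to\beta^jU$ be the corresponding additive projection, $\pi_0=\mathrm{id}$. If $v=a_0+\beta a_1+\dots+\beta^{j-2}a_{j-2}+\pi_{j-1}v$ is the decomposition at level $j-1$, then $\beta v=0+\beta a_0+\dots+\beta^{j-1}a_{j-2}+\beta\pi_{j-1}v$ is the one of $\beta v$ at level $j$. Thus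
$$\pi_j\beta=\beta\pi_{j-1}\qquad(j\ge1).$$
For example, if $V_i=\mathbb K=\mathbb F_q((T))$ and $\beta$ is multiplication by $T$, we may take $U=\mathcal O$, $A=\mathbb F_q$, and $\pi_j$ removes the first $j$ coefficients of a power series. On $U\times U$ put
$$\psi=-\sum_{j\ge1}\psi_j,\qquad\psi_j(v,v')=\beta^j\kappa(\beta^{-j}\pi_jv,\beta^{-j}\pi_jv').\tag{8}$$

**Step 4.** We show that the series converges and $\psi$ is $C^{p-1}$. Use maximum norms with respect to bases of $V_i$ and $Z_i$. Let $C_0$ be as in Lemma 6 for both $\beta|_{V_i}$ ($\sigma=\rho$) and $\beta|_{Z_i}$ ($\sigma=\rho^p$). Let $0<b\le1$ with $\{|v|\le b\}\subseteq U$, and let $\delta_j=bC_0^{-1}\rho^j\le1$. If $|h|\le\delta_j$, then $|\beta^{-j}h|\le b$, so $h\in\beta^jU\subseteq U$, hence $\pi_jh=h$ and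
$$\beta^{-j}\pi_j(v+h)=\beta^{-j}\pi_jv+\beta^{-j}h .$$
Here $\beta^{-j}\pi_jv\in U$ is bounded independently of $j$ and $v$, and the coordinates of $\beta^{-j}h$ are linear forms in $h$ of Gauss norm $\le C_0\rho^{-j}\delta_j=b$ at radius $\delta_j$. As $\kappa$ is a polynomial, $\kappa(\beta^{-j}\pi_j(v+h),\beta^{-j}\pi_j(v'+h'))$ has, as a polynomial in $(h,h')$, a Gauss norm bounded independently of $j,v,v'$; then $\beta^j$ contributes a factor $C_0\rho^{pj}$. So $\psi_j\in\mathcal A_{U\times U}(\delta_j,\varepsilon_j)$ with $\varepsilon_j=C'\rho^{pj}$, $C'$ independent of $j$. Since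
$$\varepsilon_j\delta_j^{-(p-1)}=C''\rho^{pj-(p-1)j}=C''\rho^j\to0,$$
Lemma 5 applies with exponent $p-1$. (With exponent $p$ the quantity would be constant and Lemma 5 would give nothing, in accordance with (d).)

**Step 5.** We check equivariance and the cocycle condition, and extend to $V_i$. Using $\pi_j\beta=\beta\pi_{j-1}$,
$$\beta^{-1}\psi(\beta v,\beta v')=-\sum_{j\ge1}\beta^{j-1}\kappa(\beta^{-(j-1)}\pi_{j-1}v,\beta^{-(j-1)}\pi_{j-1}v')=\psi(v,v')-\kappa(v,v'),$$
since the term with $\pi_0=\mathrm{id}$ is the only new one. Hence $c_i:=c^0+\psi$ satisfies $c_i(\beta v,\beta v')=\beta c_i(v,v')$ on $U\times U$. Since $\delta\kappa=0$ and the $\pi_j$ are additive, $\delta\psi=0$, so $\delta c_i=Q$ on $U$. Also $c_i(v,0)=c_i(0,v)=0$. Extend $c_i$ to $V_i\times V_i=\bigcup_m\beta^{-m}(U\times U)$ by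
$$c_i(v,v')=\beta^{-m}c_i(\beta^mv,\beta^mv')\qquad(v,v'\in\beta^{-m}U).$$
This is well defined by equivariance. All properties persist (for $\delta c_i=Q$ use the naturality of $Q$), and $c_i$ is $C^{p-1}$, with values in $Z_i$.

By Step 1 and Lemma 4, we have a $C^{p-1}$-Lie group, hence a $C^k$-Lie group, $(\mathfrak g,*)$ with automorphism $\alpha=\beta$, which is linear and contractive.

**Step 6.** It remains to identify the bracket, by showing that $c$ does not contribute to the second-order Taylor polynomial. The set $S=(U\times U)\setminus\beta(U\times U)$ is compact and does not contain $0$, so $|c_i|\le M$ on $S$ for some $M$. Since $\beta^j\to 0$, each nonzero element of $U\times U$ is $\beta^js$ with $s\in S$, $j\ge0$. By equivariance and Lemma 6,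
$$|c_i(\beta^js)|=|\beta^jc_i(s)|\le C_0\rho^{pj}M,\qquad|\beta^js|\ge C_0^{-1}\rho^j\min_S|\cdot| ,$$
so $|c_i(\zeta)|=O(|\zeta|^p)$ as $\zeta\to0$. Also $c^{\rm mix}(\zeta)=O(|\zeta|^p)$. As $p\ge3$, both are $o(|\zeta|^2)$, and by uniqueness in Lemma 1 the second-order Taylor polynomial of $*$ at $(0,0)$ is $x+y+\frac12[x,y]$. So $L(\mathfrak g,*)=\mathfrak g$ and $L(\alpha)=\beta$. This completes the proof of Theorem 3. $\square$
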